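# Draws in the percolation game on $\mathbb Z^d$ for $d\ge 3$

## The percolation game, graded move sets, central symmetry

Fix $p\in(0,1)$ and a lattice $\mathbb Z^m$. Each site is, independently, **closed** with probability $p$ and **open** with probability $1-p$. Write $\mathbb P_p$ for the law of this configuration.

**Definition (move set, game).** A *graded move set* is a finite nonempty set $N\subset\mathbb Z^m$ for which some linear functional $h$ satisfies $h=1$ on $N$. In the percolation game with move set $N$, a token starts at the origin and two players move alternately. From $x$, a move takes the token to an open site of $x+N$. If every site of $x+N$ is closed, the player whose turn it is loses. Both players know the whole configuration. The state of the origin is irrelevant.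

*Example.* The standard oriented lattice is $m=d$, $N=\{e_1,\dots,e_d\}$, where the $e_i$ are the unit vectors. Here $h(x)=|x|:=x_1+\dots+x_d$. In general each move raises $h$ by exactly $1$, so no site is visited twice.

**Definition (forcing a win, avoiding a loss, draw).** A player *can force a win* if some strategy of that player makes every play end with the opponent stuck. A player *can avoid losing* if some strategy guarantees that the player is never stuck. The game is a *draw* if neither player can force a win.

If a player can avoid losing, the opponent cannot force a win. So if both can avoid losing, the game is a draw. These are honest events. The plays consistent with a winning strategy form a finitely branching tree with no infinite path, so by König's lemma the tree has bounded depth. Hence "this player can force a win" is a countable union of events ("force a win within $k$ moves"), each depending on finitely many sites.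

*Example.* Let $d=2$ with $(0,1)$ open and $(0,2),(1,1)$ closed. The first player moves to $(0,1)$ and the second player is stuck: a first-player win.

**Definition (central symmetry).** A set $K\subset\mathbb R^m$ is *centrally symmetric* if $K=y-K$ for some $y\in\mathbb R^m$.

*Examples.* A segment is centrally symmetric, with $y$ the sum of its ends. The notion will be applied to $\operatorname{conv}(N)$, not to $N$: for $N=\{(0,1),(1,1),(3,1)\}$, graded by $h(x)=x_2$, the hull is a segment, hence symmetric, though $N$ is not. The simplex $\operatorname{conv}\{e_1,\dots,e_d\}$ is not symmetric when $d\ge3$. Indeed, if $y-K=K$, then $z\mapsto y-z$ permutes the vertices, so $y=e_i+e_{\sigma(i)}$ for every $i$. Then $y_i\ge1$ for every $i$, so $|y|\ge d$, whereas $|y|=2$.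

## Low density of closed sites: three theorems

When $p$ is small, almost every site is open. Can one of the players still use the rare closed sites to force a win, almost surely? Or do draws survive?

Holroyd, Marcovici and Martin, in "Percolation games, probabilistic cellular automata, and the hard-core model" (arXiv:1503.05614, 2015), have the following results.

* (i) On the standard oriented lattice with $d=2$, the probability of a draw is $0$ for every $0<p<1$.
* (ii) On an oriented version of the even sublattice of $\mathbb Z^d$, draws have positive probability for all sufficiently small $p>0$, for every $d\ge3$; the same holds for various other directed graphs in higher dimensions.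

They write: "We conjecture that draws occur also on the standard oriented lattice $\mathbb{Z}^d$ for $d\geq 3$." Precisely, the problem is to prove or disprove: for every $d\ge3$ there is $p_0(d)>0$ such that for all $0<p<p_0$ the game on the standard oriented lattice is a draw with positive probability. We shall prove that this is true. Put
$$M=M_d:=(4d^2)^8 .$$

**Theorem 1.** Let $d\ge3$ and $p_0=1/(2M)=2^{-17}d^{-16}$. For $0<p<p_0$, on the standard oriented lattice, $\mathbb P_p(\text{draw})\ge 1-(d+1)p>0$.

**Theorem 2.** Let $d\ge3$ and $0<p<p_0$. On the standard oriented lattice,
$$(1+d(1-p))\,p^d-\tbinom d2p^{2d-1}\ \le\ \mathbb P_p(\text{no draw})\ \le\ (1+d(1-p))\left(p^d+4M^{2d-3}p^{2d-2}\right),$$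
and $p^d\le\mathbb P_p(\text{first player loses})\le p^d+4M^{2d-3}p^{2d-2}$. Hence, as $p\to0$, $\mathbb P_p(\text{first player loses})\sim p^d$, $\mathbb P_p(\text{first player wins})\sim d\,p^d$, and $\mathbb P_p(\text{draw})=1-(d+1)p^d+O(p^{d+1})$.

**Theorem 3.** Let $N\subset\mathbb Z^m$ be finite and nonempty, let $h$ be a linear functional with $h=1$ on $N$, and suppose $\operatorname{conv}(N)$ is not centrally symmetric. For the percolation game with move set $N$, $\mathbb P_p(\text{draw})\ge1-O(p)$ as $p\downarrow0$.

By the simplex example above, Theorem 3 contains the qualitative part of Theorem 1.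

## Dimension one, and the cheapest losses and wins

Take $d=1$. Almost surely some $ke_1$ with $k\ge1$ is closed; let $k$ be the first such. The token is forced to walk to $k-1$, and the player to move there loses. So the first player loses if $k$ is odd and wins if $k$ is even. There are no draws.

Now let $d\ge2$. The cheapest first-player loss has $e_1,\dots,e_d$ all closed, so
$$\mathbb P_p(\text{first player loses})\ge p^d. \tag{1}$$
For a cheap first-player win, let $E_i$ be the event that $e_i$ is open and $e_i+e_1,\dots,e_i+e_d$ are all closed. On $E_i$ the first player moves to $e_i$ and wins. We have $\mathbb P_p(E_i)=(1-p)p^d$. If $i\ne i'$ and $e_i+e_j=e_{i'}+e_{j'}$, then $j=i'$ and $j'=i$. So the two sets of $d$ sites share only $e_i+e_{i'}$, their union has $2d-1$ sites, and $\mathbb P_p(E_i\cap E_{i'})\le p^{2d-1}$. By Bonferroni's inequality $\mathbb P(\bigcup E_i)\ge\sum\mathbb P(E_i)-\sum_{i<i'}\mathbb P(E_i\cap E_{i'})$,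
$$\mathbb P_p(\text{first player wins})\ge d(1-p)p^d-\tbinom d2p^{2d-1}. \tag{2}$$
The two outcomes are disjoint, so adding (1) and (2) gives the lower bound for $\mathbb P_p(\text{no draw})$ in Theorem 2. The work is all in the upper bounds: for $d\ge3$ nothing much cheaper exists.

## Looking two moves ahead: good and bad sites

From here until the standard lattice returns, $N$ is any graded move set; think of $\{e_1,\dots,e_d\}$. The aim of this section is a safety condition for a player, simple enough to be estimated. The condition is that whatever the opponent does, I can reply to a site from which the condition holds again.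

**Definition (good, bad, rank).** Let $G_0$ be the set of open sites and
$$G_{n+1}=\{x\text{ open}:\ \forall a\in N\ \exists b\in N:\ x+a+b\in G_n\}.$$
By induction $G_{n+1}\subset G_n$. Let $G_\infty=\bigcap_nG_n$ be the set of *good* sites. A site $x\notin G_\infty$ is *bad*, with *rank* $r(x)=\min\{n:x\notin G_n\}$. So the closed sites are exactly the bad sites of rank $0$.

*Example.* On the standard lattice let $x$ be open and $x+e_1+e_1,\dots,x+e_1+e_d$ closed. Then $x\in G_0$ but $x\notin G_1$ (take $a=e_1$), so $x$ is bad of rank $1$, whatever the state of $x+e_1$. Badness is a pessimistic notion: if $x+e_1$ is closed, the opponent cannot actually move there.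

Two facts hold.

(a) *If $x$ is good, then for every $a\in N$ there is $b\in N$ with $x+a+b$ good.* For each $n$ some $b_n\in N$ has $x+a+b_n\in G_n$. Some value $b$ occurs for infinitely many $n$. Since the $G_n$ decrease, $x+a+b\in G_n$ for all $n$.

(b) *If $x$ is bad and open, there is $a\in N$ such that all sites $x+a+b$, $b\in N$, are bad with rank less than $r(x)$.* Let $r=r(x)\ge1$. Since $x$ is open and $x\notin G_r$, some $a$ has $x+a+b\notin G_{r-1}$ for all $b$, so each of these sites has rank at most $r-1$.

Let $\mathcal L(x)$ be the event that all sites of $x+N$ are bad.

**Lemma 4.** If the token is at $x$ and $\mathcal L(x)$ fails, the player to move can avoid losing.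

*Proof.* The player moves to a good site of $x+N$; good sites are open, so this is legal. From then on, when the opponent moves from a good site $y$ to $y+a$, fact (a) gives $b$ with $y+a+b$ good, hence open, and the player moves there. The player is never stuck. $\square$

So the first player can avoid losing unless $\mathcal L(0)$ occurs. The second player is to move at the site $a\in N$ chosen by the first player, so can avoid losing unless some $a\in N$ is open with $\mathcal L(a)$ occurring. (If all of $N$ is closed, the second player has already won.) The badness of a site $z$ depends only on $z$ and on sites with larger $h$. So $\mathcal L(a)$ depends only on sites with $h\ge2$, while $h(a)=1$; thus $\mathcal L(a)$ is independent of the state of $a$. By translation invariance $\mathbb P_p(\mathcal L(a))=\mathbb P_p(\mathcal L(0))$. Therefore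
$$\mathbb P_p(\text{first player loses})\le\mathbb P_p(\mathcal L(0)),\qquad \mathbb P_p(\text{first player wins})\le|N|(1-p)\,\mathbb P_p(\mathcal L(0)), \tag{3}$$
$$\mathbb P_p(\text{no draw})\le(1+|N|(1-p))\,\mathbb P_p(\mathcal L(0)). \tag{4}$$
It remains to show that $\mathbb P_p(\mathcal L(0))$ is small.

## The independent recursion, and a column in dimension two

On the standard lattice put $q_n=\mathbb P_p(0\notin G_n)$, so $q_0=p$. A site fails to be in $G_{n+1}$ if it is closed or if, for some $i$, all $d$ sites $x+e_i+e_j$ fail to be in $G_n$. The union bound gives
$$q_{n+1}\le p+\sum_{i=1}^d\mathbb P_p(e_i+e_j\notin G_n\text{ for all }j).$$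
If the $d$ events on the right were independent, this would read $q_{n+1}\le p+d\,q_n^d$. Then $q_n\le 2p$ for all $n$ as soon as $d(2p)^d\le p$, and we would be done.

They are not independent: $e_1+e_1$ and $e_1+e_2$, for example, both look at $3e_1+e_2$ two moves later. This is not a technicality. The recursion would apply just as well for $d=2$, with $p\le1/8$, and there its conclusion is false.

*The column.* Let $d=2$. Suppose $(s+1,s)$ and $(s,s+1)$ are closed for some $s\ge0$. We claim $(t+1,t)$ and $(t,t+1)$ are bad for all $0\le t\le s$. This holds for $t=s$. If it holds for $t+1$, then from $x=(t+1,t)$ the opponent's move $e_2$ leaves only the replies $x+e_2+e_1=(t+2,t+1)$ and $x+e_2+e_2=(t+1,t+2)$, both bad; so $x$ is bad by (a). From $x=(t,t+1)$ the opponent's move $e_1$ leaves the same two sites. Hence $e_1$ and $e_2$ are bad, i.e. $\mathcal L(0)$ occurs. The events "$(s+1,s)$ and $(s,s+1)$ are closed", $s\ge0$, are independent with probability $p^2$, so almost surely one occurs. In dimension two, every site is bad almost surely, for every $p>0$: two closed sites arbitrarily far away suffice.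

What makes the column possible is that $e_1$ and $e_2$ have a common successor, $e_1+e_2$, and the same two replies serve both. For $d\ge3$ this fails: a common successor $y$ of all the $e_k$ would have $y_k\ge1$ for every $k$ but $|y|=2<d$. The proof must use exactly this.

## Islands shrink by $d-2$ and merge at cost $1$

Stay on the standard lattice, and think of the bad sites at level $t$, meaning $|x|=2t+1$. For a finite nonempty set $A$ of sites at level $t$, let
$$\operatorname{ext}(A)=\sum_{k=1}^d\max_{x\in A}x_k-(2t+1).$$
*Examples.* A single site has extent $0$; the set $\{e_1,\dots,e_d\}$ at level $0$ has extent $d-1$. Always $\operatorname{ext}(A)\ge0$.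

*Erosion.* Let $A$ be at level $t+1$, and let $A'$ be the set of $x$ at level $t$ such that for some $i$ all $x+e_i+e_j$ lie in $A$. If $x\in A'$ then $x_k+1\le(x+e_i+e_k)_k\le\max_Az_k$ for every $k$. So if $A'\neq\emptyset$,
$$\operatorname{ext}(A')\le\sum_k\Big(\max_Az_k-1\Big)-(2t+1)=\operatorname{ext}(A)-(d-2).$$

*Merging.* Let $A,B$ be at level $t$, touching in the sense that $y+e_\alpha\in A$, $y+e_\beta\in B$ for some $y$ with $|y|=2t$. For each $k$, $y_k$ is at most both $\max_Ax_k$ and $\max_Bx_k$, so $\max_{A\cup B}x_k+y_k\le\max_Ax_k+\max_Bx_k$. Summing over $k$ gives $\operatorname{ext}(A\cup B)\le\operatorname{ext}(A)+\operatorname{ext}(B)+1$.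

So a bad island, followed toward level $0$, loses $d-2$ of its extent at each step, starts from closed sites of extent $0$, and gains at most $1$ per merger. To produce $\{e_1,\dots,e_d\}$, of extent $d-1$, after $s$ shrinking steps, one needs about $(d-1)+(d-2)s$ mergers, hence one more closed site than that. For $d\ge3$ the number of closed sites is then proportional to the size of the history, and one can hope to count histories (a Peierls argument). In the column for $d=2$ the extent is $1$ at every level, and length is free.

In the language of A. L. Toom ("Stable and attractive trajectories in multicomponent systems", 1980), the two-step map is an "eroder" and what follows is a Peierls argument of Toom type. We do not use Toom's theorem; everything is proved here.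

To turn this into a proof, two things must be arranged. The closed sites must be distinct, so that $n$ of them cost $p^n$; cutting the history into disjoint connected pieces ("clusters") does this. And the history must be described cheaply; since only the record holders $\max x_k$ enter the extent, it is enough to carry $d$ marked points per piece.

## Explanation sets and their clusters

Let $N$ be a graded move set and suppose $\mathcal L(0)$ occurs. This section is deterministic: the configuration is fixed.

**Definition (explanation set).** For each bad open $x$ fix $a(x)\in N$ as in (b), call $y(x)=x+a(x)$ the *hub* of $x$, and put $F(x)=y(x)+N$. Let $R$ be the smallest set that contains $N$ and contains $F(x)$ for each open $x\in R$. Put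
$$R_t=\{x\in R:h(x)=2t+1\},\qquad R_{\ge t}=\bigcup_{u\ge t}R_u .$$
Let $\Gamma$ be the undirected graph on $R$ with an edge between $x$ and $z$ whenever $x\in R$ is open and $z\in F(x)$.

The definition makes sense, and the following hold.

* All points of $R$ are bad. The points of $N$ are bad since $\mathcal L(0)$ occurs, and $F(x)$ consists of bad sites by (b).
* Passing from $x$ to a point of $F(x)$ raises $h$ by $2$. So $R=\bigcup_{t\ge0}R_t$, $R_0=N$, and edges of $\Gamma$ join consecutive levels only. The neighbors of $x\in R_t$ in level $t+1$ are the points of $F(x)$ if $x$ is open, and there are none if $x$ is closed.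
* For $z\in R_{t+1}$ there is an open $x\in R_t$ with $z\in F(x)$. Otherwise $R\setminus\{z\}$ would be a smaller set with the defining properties.
* $R$ is finite. Each point of $R_t$ is the end of a chain $x_0\in N$, $x_{j+1}\in F(x_j)$, of length $t$, along which ranks strictly decrease. So $t\le\max_{a\in N}r(a)$, and $|R_t|\le|N|^{t+1}$.

**Definition (cluster).** A *$t$-cluster* is a connected component of the subgraph of $\Gamma$ induced on $R_{\ge t}$.

*Running example.* Let $d=3$, and let the closed sites be exactly
$$A=(2,1,0),\quad B=(1,2,0),\quad D=(1,1,1),\quad H=(2,0,1),\quad J=(1,0,2).$$
Choose $a(e_1)=e_2$, $a(e_2)=e_1$, $a(e_3)=e_1$. Then $F(e_1)=F(e_2)=(1,1,0)+N=\{A,B,D\}$ and $F(e_3)=(1,0,1)+N=\{H,D,J\}$, all closed. So $e_1,e_2,e_3$ are bad, $\mathcal L(0)$ occurs, and $R=\{e_1,e_2,e_3,A,B,D,H,J\}$. There is one $0$-cluster, $R$ itself (the two triples share $D$), and there are five $1$-clusters, the closed singletons.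

**Lemma 5.** Let $C$ be a $t$-cluster.

1. $C$ meets $R_t$.
2. If $C$ contains a closed $q\in R_t$, then $C=\{q\}$.
3. Suppose $C$ is not of the form $\{q\}$ with $q\in R_t$ closed. Then all points of $C\cap R_t$ are open, $C\setminus R_t$ is a nonempty union of $(t+1)$-clusters, and these clusters form a connected graph when two of them are joined if some $F(x)$, $x\in C\cap R_t$, meets both.

*Proof.* For 1, from a point of $C$ go to a parent, a parent of that, and so on, until level $t$; this path stays in $R_{\ge t}$. For 2, a closed $q\in R_t$ has no neighbors in level $t+1$, and its other neighbors are in level $t-1$; so it is isolated in the induced graph.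

For 3, openness follows from 2. By 1 there is $x\in C\cap R_t$; it is open, so $\emptyset\ne F(x)\subset C\setminus R_t$. A $(t+1)$-cluster is connected inside $R_{\ge t}$, so it lies in a single $t$-cluster; hence $C\setminus R_t$ is a union of $(t+1)$-clusters. Finally, join points of two of these clusters by a $\Gamma$-path inside $C$. Its ends are not in $R_t$, and two consecutive vertices are never both in $R_t$. Between visits to $R_t$ the path stays in one $(t+1)$-cluster. When it visits $x\in C\cap R_t$, the previous and next vertices are neighbors of $x$ in level $t+1$, so both lie in $F(x)$, and the clusters before and after the visit both meet $F(x)$. So consecutive clusters along the path are equal or joined. $\square$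

## Splitting a family of clusters along a tree

**Definition (marked cluster).** A *marked $t$-cluster* is a pair $(C,w)$, where $C$ is a $t$-cluster and $w=(w_k)_{k\in N}$ is a family of points of $C\cap R_t$, repetitions allowed. The point $w_k$ is its *$k$-th mark*.

*Example.* In the running example $(R,w)$ with $w_{e_k}=e_k$ is a marked $0$-cluster. A closed singleton $\{q\}$ can be marked in only one way: all marks equal $q$.

The next lemma passes marks from a union of clusters to the individual clusters. It is the merging estimate of the island picture, read backward.

**Lemma 6.** Let $\mathcal C$ be a nonempty family of $t$-clusters, and let $w_k\in R_t\cap\bigcup\mathcal C$ for $k\in N$. Let $E$ be a set of pairs of distinct points of $R_t\cap\bigcup\mathcal C$, each pair contained in $y+N$ for some site $y$, which we fix and call the hub of the pair. Suppose the graph on $\mathcal C$ that joins two clusters when some pair of $E$ has one point in each is connected. Then there are a nonempty $\mathcal C_0\subset\mathcal C$, marks $w^C=(w^C_k)_{k\in N}$ for each $C\in\mathcal C_0$, and $|\mathcal C_0|-1$ pairs of $E$ such that: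

* (S1) the pairs form a tree on $\mathcal C_0$, and both points of each pair are marks of the clusters containing them;
* (S2) each $w_k$ is the $k$-th mark of the cluster containing it, and this cluster belongs to $\mathcal C_0$;
* (S3) for each $k$, the $k$-th marks of the clusters of $\mathcal C_0$ are, counted with multiplicity, $w_k$ together with one point $z_k$ of each chosen pair.

*Proof.* Let $C(k)$ be the cluster containing $w_k$. Take a spanning tree of the graph on $\mathcal C$, and let $T$ be its smallest subtree containing all $C(k)$. Let $\mathcal C_0$ be the vertex set of $T$, and represent each edge of $T$ by one pair of $E$ with one point in each of the two clusters. Put $w_k^{C(k)}=w_k$; this gives (S2). For $C\in\mathcal C_0$ with $C\ne C(k)$, let $w_k^C$ be the point in $C$ of the pair representing the first edge on the path in $T$ from $C$ to $C(k)$.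

For (S3), fix $k$. Root $T$ at $C(k)$. Sending $C\ne C(k)$ to its first edge toward the root is a bijection from $\mathcal C_0\setminus\{C(k)\}$ to the edges of $T$. So each pair supplies exactly one $k$-th mark, namely its point $z_k$ in the cluster farther from $C(k)$.

For (S1), take an edge of $T$ between $A$ and $B$, represented by a pair with points $u\in A$, $v\in B$. Deleting the edge leaves two parts, and each contains some $C(k)$; otherwise the other part would be a smaller subtree containing all of them. If the part of $B$ contains $C(k)$, then the path from $A$ to $C(k)$ starts with this edge, so $u=w^A_k$. Likewise $v$ is a mark of $B$. $\square$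

In the running example, take the five $1$-clusters, the points $w_{e_1}=A$, $w_{e_2}=B$, $w_{e_3}=J$, and as $E$ the pairs inside $\{A,B,D\}$ (hub $(1,1,0)$) and inside $\{H,D,J\}$ (hub $(1,0,1)$). With the spanning tree $AB, AD, DH, DJ$, the subtree $T$ has edges $AB,AD,DJ$. The cluster $\{H\}$ is dropped.

## The explanation graph

Let $\Sigma_N=\{\pm(a+b):a,b\in N\}\cup\{a-b:a,b\in N,\ a\ne b\}$, a finite set with $\Sigma_N=-\Sigma_N$.

**Proposition 7.** Suppose $\mathcal L(0)$ occurs. Then there are integers $n\ge1$, $s\ge0$ and a finite connected graph $G$ with vertices in $\mathbb Z^m$ such that: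

* (a) every element of $N$ is a vertex of $G$, and the endpoints of each edge differ by an element of $\Sigma_N$;
* (b) $G$ has at least $n$ distinct closed vertices, and if $s=0$ there are $n$ of them in $N$;
* (c) $G$ has at most $n-1+|N|s$ edges;
* (d) there are $a_{\sigma,k}\in N$ ($1\le\sigma\le s$, $k\in N$) and $b_{j,k}\in N$ ($1\le j\le n-1$, $k\in N$) such that the vector
$$V=k+\sum_{\sigma=1}^s(a_{\sigma,k}+k)+\sum_{j=1}^{n-1}b_{j,k} \tag{5}$$
is the same for all $k\in N$.

*Proof.* We maintain a finite list of marked clusters, whose clusters are pairwise disjoint.

**Step 1: the start.** *This step creates the first list, from $N$ itself.* Apply Lemma 6 at level $0$ to the family of all $0$-clusters, with $w_k=k$ and $E$ all pairs $\{a,b\}\subset N$, $a\ne b$, with hub $0$. By Lemma 5.1 each $0$-cluster meets $R_0=N$, so the graph on the clusters is connected. The list consists of the resulting $(C,w^C)$, $C\in\mathcal C_0$.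

**Step 2: one step of the construction.** *This step pushes one listed cluster to the next level.* Let $(C,w)$ be a listed marked $t$-cluster. If $C=\{q\}$ with $q\in R_t$ closed, it is a *leaf* and is left alone for good. Otherwise, by Lemma 5.3, all points of $C\cap R_t$ are open. Put
$$w_k'=w_k+a(w_k)+k\ \in\ F(w_k)\subset C\cap R_{t+1}\qquad(k\in N),$$
and call $w_kw'_k$ an *arrow*. Apply Lemma 6 at level $t+1$ to the $(t+1)$-clusters contained in $C$, with the points $w_k'$, and with $E$ all pairs $\{z,z'\}\subset F(x)$, $z\ne z'$, $x\in C\cap R_t$; such a pair has hub $y(x)$ (choose one such $x$ if there are several). The connectivity hypothesis is the last part of Lemma 5.3, because if $F(x)$ meets two distinct clusters, then a pair in $F(x)$ joins them. Replace $(C,w)$ in the list by the marked clusters obtained.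

**Step 3: termination and distinct leaves.** *This step shows that the procedure ends in distinct closed sites.* A step replaces a cluster by finitely many clusters one level further on, and $R$ has finitely many levels; so the procedure ends, with only leaves in the list. The clusters produced by one step are distinct components, hence disjoint, and lie inside the cluster they replace. So the listed clusters stay pairwise disjoint, and at the end the leaves are distinct closed sites. Let $n$ be the number of leaves, $s$ the number of steps, and $c$ the total number of pairs chosen, in the start and in all steps. The start produces one more cluster than pairs. A step removes one cluster and adds one more cluster than it chooses pairs. Hence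
$$n=1+c .$$
In particular $n\ge1$. If $s=0$, the leaves lie in $R_0=N$.

**Step 4: the vector identity.** *This step proves (d) by following the sum of the $k$-th marks.* Fix $k$, and let $W_k$ be the sum of the $k$-th marks over all marked clusters in the current list. Number the chosen pairs $j=1,\dots,c$, with hubs $y_j$, and write $z_{j,k}=y_j+b_{j,k}$, $b_{j,k}\in N$, for the point of pair $j$ used as a $k$-th mark in (S3). By (S3), after the start $W_k=k+\sum z_{j,k}$, summed over the pairs chosen at the start. In a step on $(C,w)$, the mark $w_k$ is first replaced by $w_k'=w_k+a(w_k)+k$, and then, by (S3), the points $z_{j,k}$ of the newly chosen pairs are added. Writing $a_{\sigma,k}$ for the element $a(w_k)$ used in step $\sigma$, we get at the end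
$$W_k=k+\sum_{\sigma=1}^s(a_{\sigma,k}+k)+\sum_{j=1}^{c}(y_j+b_{j,k}).$$
But at the end every listed cluster is a leaf $\{q\}$, all of whose marks equal $q$. So $W_k=Q$, the sum of the leaves, for every $k$. Hence the right side of (5) equals $Q-\sum_jy_j$, which does not depend on $k$.

**Step 5: the graph.** *This step assembles $G$ and checks (a), (b), (c).* The vertices of $G$ are all marks $w_k$ of all marked clusters that ever appear in the list, and all $w_k'$; its edges are all arrows and all chosen pairs. By (S1) the points of pairs are marks, so they are vertices. An arrow has difference $a(w_k)+k$; a pair has difference $b-b'$ with $b\ne b'$ in $N$. By (S2) at the start, each $k\in N$ is a mark. This gives (a). The leaves are $n$ distinct closed vertices, and they lie in $N$ if $s=0$; this is (b). There are $c=n-1$ pairs and at most $|N|$ arrows per step; this is (c).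

**Step 6: connectedness.** *This step shows that the marks, pairs and arrows hang together.* For a marked cluster $(C,w)$ that appears in the list, let $G(C,w)$ be the part of $G$ generated by it: its marks and, if it is not a leaf, its points $w_k'$, its arrows, the pairs chosen in its step, and the graphs generated by its offspring. We claim that $G(C,w)$ is connected and contains all $w_k$, by induction from the last level backward. For a leaf it is one vertex. Otherwise the graphs of the offspring are connected and contain their marks; by (S1) the chosen pairs join these graphs into a connected graph; by (S2) that graph contains all $w_k'$; and the arrows attach all $w_k$ to it. At the start, the same use of (S1) joins the graphs of the first list into a connected graph, which is $G$. $\square$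

*Check on the running example.* The start chooses no pairs. One step: $w'_{e_1}=e_1+e_2+e_1=A$, $w'_{e_2}=e_2+e_1+e_2=B$, $w'_{e_3}=e_3+e_1+e_3=J$; the splitting is the one computed above, with pairs $AB,AD,DJ$. So $s=1$, the leaves are $A,B,D,J$, $n=4$, and $G$ has the edges $e_1A,\ e_2B,\ e_3J,\ AB,\ AD,\ DJ$: a tree on $7$ vertices. The leaves sum to $(5,4,3)$ and the hubs to $(3,2,1)$, so $V=(2,2,2)$. Directly from (5) with $k=e_1$: the farther points from $A$ are $B,D,J$, giving $b$'s equal to $e_2,e_3,e_3$, and $e_1+(e_2+e_1)+e_2+e_3+e_3=(2,2,2)$. With $k=e_3$: the farther points from $J$ are $B,A,D$, giving $e_2,e_1,e_2$, and $e_3+(e_1+e_3)+e_2+e_1+e_2=(2,2,2)$.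

## On the standard lattice, $n\ge d+(d-2)s$

Now $N=\{e_1,\dots,e_d\}$ and $\Sigma:=\Sigma_N$. There are $d(d+1)/2$ sums $e_i+e_j$, so $|\Sigma|=d(d+1)+d(d-1)=2d^2$.

**Proposition 8.** Let $d\ge3$ and suppose $\mathcal L(0)$ occurs on the standard oriented lattice. Then there are $n\ge d$ and a finite connected graph $G$ with vertices in $\mathbb Z^d$ such that:

* (a) $e_1$ is a vertex, and endpoints of each edge differ by an element of $\Sigma$;
* (b) $G$ has at least $n$ distinct closed vertices;
* (c) $G$ has at most $4(n-1)$ edges;
* (d) either all of $e_1,\dots,e_d$ are closed, or $n\ge2d-2$.

*Proof.* **Step 1: the count of closed sites.** *This step evaluates (5) coordinate by coordinate.* Take $n,s,G,V$ from Proposition 7. Read the $k$-th coordinate of $V$ from the formula (5) belonging to $e_k$. The first term contributes $1$, each of the $s$ middle terms contributes at least $1$, and the rest is nonnegative. So $V_k\ge1+s$ for every $k$, and $|V|\ge d(1+s)$. On the other hand, applying $|\cdot|$ to (5) for any one $k$ gives $|V|=1+2s+(n-1)=n+2s$. Therefore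
$$n\ \ge\ d+(d-2)s. \tag{6}$$

**Step 2: the four properties.** *This step reads off the statement.* By (6), $n\ge d$. Parts (a) and (b) are in Proposition 7. If $s=0$, there are $n\ge d$ distinct closed sites in $\{e_1,\dots,e_d\}$, so all of these are closed. If $s\ge1$, (6) gives $n\ge2d-2$. This is (d). Also $(d-2)s\le n-d\le n-1$, so the number of edges is at most
$$n-1+ds\le(n-1)\Big(1+\frac d{d-2}\Big)\le4(n-1),$$
because $d/(d-2)\le3$ for $d\ge3$. $\square$

Inequality (6) is the island picture made exact: $s$ shrinking steps of $d-2$ each, and $c=n-1\ge(d-1)+(d-2)s$ mergers. For $d=2$ the gain $d-2$ vanishes, (6) bounds nothing in terms of $s$, and the column shows that nothing could.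

## Counting walks: proofs of Theorems 1 and 2

**Step 1: from graphs to walks.** *This step replaces the unknown graph by an object that is easy to count.* Suppose $\mathcal L(0)$ occurs and $e_1,\dots,e_d$ are not all closed. Take $G$ and $n\ge2d-2$ from Proposition 8. A spanning tree of $G$ has at most $4(n-1)$ edges. Traversing it depth-first from $e_1$, using each edge once in each direction, gives a walk with steps in $\Sigma=-\Sigma$, of even length at most $8(n-1)$, that visits all vertices of $G$. Appending back-and-forth steps makes the length exactly $\ell=8(n-1)$. So there are a walk of length $\ell$ from $e_1$ with steps in $\Sigma$ and a set of $n$ distinct sites visited by it, all closed.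

**Step 2: the union bound.** *This step estimates $\mathbb P_p(\mathcal L(0))$.* There are $(2d^2)^\ell$ such walks. Each visits at most $\ell+1$ sites, so it has at most $2^{\ell+1}$ sets of $n$ visited sites, and each set is entirely closed with probability $p^n$. Since $(2d^2)^{8(n-1)}2^{8(n-1)+1}=2M^{n-1}$, for $Mp\le\frac12$ we get
$$\mathbb P_p(\mathcal L(0))\le p^d+\sum_{n\ge2d-2}2p\,(Mp)^{n-1}\le p^d+4p\,(Mp)^{2d-3}=p^d+4M^{2d-3}p^{2d-2}. \tag{7}$$
The term $p^d$ accounts for the case where $e_1,\dots,e_d$ are all closed, and the geometric series has ratio at most $\frac12$.

**Step 3: Theorem 1.** *This step inserts the value of $p_0$.* Let $0<p<p_0=1/(2M)$. Then $Mp<\frac12$ and $2d-3\ge3$, so $(Mp)^{2d-3}\le\frac18$; also $p^d\le p/2$. By (7), $\mathbb P_p(\mathcal L(0))\le\frac p2+\frac p2=p$. By (4), with $|N|=d$, $\mathbb P_p(\text{no draw})\le(d+1)p$. Finally $(d+1)p<(d+1)2^{-17}d^{-16}<1$. So $\mathbb P_p(\text{draw})\ge1-(d+1)p>0$. $\blacksquare$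

**Step 4: Theorem 2.** *This step combines the two-sided bounds.* The lower bounds are (1) and the sum of (1) and (2). The upper bounds are (3) and (4) combined with (7). For $d\ge3$ we have $2d-2\ge d+1$, and also $2d-1\ge d+1$, so every correction term is $O(p^{d+1})$, with constants depending on $d$. Hence $\mathbb P_p(\text{first player loses})=p^d+O(p^{d+1})$. By (2), (3) and (7), $\mathbb P_p(\text{first player wins})=d(1-p)p^d+O(p^{d+1})\sim d\,p^d$. And $\mathbb P_p(\text{no draw})=(1+d(1-p))p^d+O(p^{d+1})=(d+1)p^d+O(p^{d+1})$. $\blacksquare$

## Separating the sets $k+\operatorname{conv}(N)$: proof of Theorem 3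

Let $N$ be as in Theorem 3 and $K=\operatorname{conv}(N)$. Proposition 7 holds for $N$ as it stands. What is missing is a substitute for the coordinate count behind (6). We use the following textbook fact: disjoint convex sets in $\mathbb R^r$, one compact and the other closed, are strictly separated by a linear functional.

**Lemma 9.** There are linear functionals $L_k$ ($k\in N$) on $\mathbb R^m$ with
$$\sum_{k\in N}L_k=0\qquad\text{and}\qquad g:=\sum_{k\in N}\min_{k+K}L_k>0 .$$

*Proof.* **Step 1: $\bigcap_{k\in N}(k+K)=\emptyset$.** *This is where asymmetry is used.* If $y$ belongs to all $k+K$, then $y-k\in K$ for all $k\in N$. Since $K$ is convex and $y-K=\operatorname{conv}(y-N)$, this gives $y-K\subset K$. Applying $z\mapsto y-z$ to this inclusion gives $K\subset y-K$. So $K=y-K$ is centrally symmetric, a contradiction.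

**Step 2: separation.** *This step turns the empty intersection into functionals.* In $(\mathbb R^m)^N$ consider the compact convex set $P=\prod_{k\in N}(k+K)$ and the diagonal subspace $\Delta=\{(z,\dots,z)\}$. A point of $P\cap\Delta$ would be a point of $\bigcap_k(k+K)$, so $P\cap\Delta=\emptyset$. Strict separation gives a functional $(u_k)_k\mapsto\sum_kL_k(u_k)$ and a constant $\gamma$ with values below $\gamma$ on $\Delta$ and above $\gamma$ on $P$. A linear functional bounded above on a subspace vanishes there; so $\sum_kL_k(z)=0$ for all $z$. Hence $\gamma>0$. The minimum over the product $P$ is $\sum_k\min_{k+K}L_k=g$, and $g>\gamma>0$. $\square$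

*Example.* For $N=\{e_1,\dots,e_d\}$ take $L_{e_k}(x)=x_k-|x|/d$. The sum is $|x|-|x|=0$. On $e_k+K$ we have $|x|=2$ and $x_k\ge1$, with equality at $e_k+e_j$, $j\neq k$ (for $d\ge2$). So $g=d(1-2/d)=d-2$, the gain per step seen before. For $d=2$, $(e_1+K)\cap(e_2+K)=\{(1,1)\}$, the point that made the column possible.

**Step A: the number of steps is at most linear in $n$.** *This step replaces (6).* Suppose $\mathcal L(0)$ occurs, and take $n,s,G,V$ from Proposition 7. Put $\kappa=|N|\max_{k,a\in N}|L_k(a)|$. Since $V$ does not depend on $k$, $\sum_kL_k(V)=0$. Evaluate $L_k(V)$ by the formula (5) belonging to $k$: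
$$0=\sum_kL_k(k)+\sum_{\sigma=1}^s\sum_kL_k(k+a_{\sigma,k})+\sum_{j=1}^{n-1}\sum_kL_k(b_{j,k})\ \ge\ -\kappa+gs-\kappa(n-1).$$
Here $k+a_{\sigma,k}\in k+K$, so each inner sum over $k$ in the middle term is at least $g$; each of the other sums over $k$ is at least $-\kappa$. Hence $s\le\kappa n/g$. By Proposition 7(c), $G$ has at most $Dn$ edges, with $D=1+|N|\kappa/g$.

**Step B: counting.** *This step bounds $\mathbb P_p(\mathcal L(0))$.* Fix $k_0\in N$, a vertex of $G$ by Proposition 7(a). As before, a depth-first traversal of a spanning tree followed by back-and-forth steps gives a walk from $k_0$ with steps in $\Sigma_N=-\Sigma_N$, of length exactly $\ell=2\lfloor Dn\rfloor\le2Dn$, visiting $n\ge1$ distinct closed sites. The number of pairs (walk, set of $n$ visited sites) is at most $|\Sigma_N|^\ell2^{\ell+1}\le(D')^n$, with $D'=2(2|\Sigma_N|)^{2D}$. Therefore, for $D'p\le\frac12$,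
$$\mathbb P_p(\mathcal L(0))\le\sum_{n\ge1}(D'p)^n\le2D'p .$$

**Step C: conclusion.** *This step returns to the game.* By (4), $\mathbb P_p(\text{no draw})\le(1+|N|)\,2D'p=O(p)$. $\blacksquare$

## The dimension dichotomy, and symmetric move sets

On the standard oriented lattice there are no draws for $d=1$ (by hand, above) and almost surely none for $d=2$ (fact (i)), for any $p\in(0,1)$. Theorem 1 gives draws with positive probability for all $0<p<2^{-17}d^{-16}$ when $d\ge3$. So draws have positive probability for all small $p>0$ if and only if $d\ge3$.

The asymmetry hypothesis in Theorem 3 cannot simply be dropped: $N=\{e_1,e_2\}$ has a segment as convex hull, which is symmetric, and by fact (i) there are no draws for any $p\in(0,1)$. Nothing is claimed here about symmetric $N$ in general.
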